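\title{Exhausting the meager ideal and the null ideal by chains of $\sigma$-ideals}

\begin{abstract}
For a $\sigma$-ideal $\mathcal I$ of sets of reals, $\operatorname{cofin}(\mathcal I)$ is the least length of a strictly increasing sequence of proper $\sigma$-subideals of $\mathcal I$ whose union is $\mathcal I$. When it exists, it lies between $\operatorname{add}(\mathcal I)$ and $\operatorname{cof}(\mathcal I)$. We determine whether both inequalities can be strict for the meager ideal $\mathcal M$ and for the null ideal $\mathcal N$. For $\mathcal M$ they cannot: ZFC proves $\operatorname{cofin}(\mathcal M)=\operatorname{add}(\mathcal M)$, and the regular lengths of such sequences are exactly the regular uncountable cardinals that are Tukey below $\mathcal M$. For $\mathcal N$ they can: it is consistent relative to ZFC that $\operatorname{add}(\mathcal N)=\aleph_1$, $\operatorname{cofin}(\mathcal N)=\aleph_2$ and $\operatorname{cof}(\mathcal N)=\aleph_3$.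
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, the reals are the points of the Cantor space $2^\omega$, with the product topology and the Lebesgue (coin-tossing) measure $\operatorname{Leb}$. An \emph{ideal} is a nonempty family of subsets of $2^\omega$ closed under subsets and finite unions, and a \emph{$\sigma$-ideal} is an ideal closed under countable unions. A $\sigma$-ideal $\mathcal I$ is \emph{non-trivial} if it contains all singletons and $2^\omega\notin\mathcal I$. The two examples studied here are the ideal $\mathcal M$ of meager sets and the ideal $\mathcal N$ of null sets.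

Two cardinals describe a non-trivial $\sigma$-ideal $\mathcal I$ as a partial order under inclusion. The \emph{additivity} $\operatorname{add}(\mathcal I)$ is the least size of a family $\mathcal A\subseteq\mathcal I$ with $\bigcup\mathcal A\notin\mathcal I$; it counts how many small sets are needed to leave the ideal. The \emph{cofinality} $\operatorname{cof}(\mathcal I)$ is the least size of a family $\mathcal B\subseteq\mathcal I$ such that every member of $\mathcal I$ is contained in a member of $\mathcal B$; it counts how many small sets are needed to describe the ideal. A third cardinal measures how quickly $\mathcal I$ can be approximated from inside by smaller objects of its own kind. An \emph{exhausting chain} for $\mathcal I$ of length $\delta$ is a strictly increasing sequence $\langle\mathcal I_\xi:\xi<\delta\rangle$ of $\sigma$-ideals $\mathcal I_\xi\subsetneq\mathcal I$ with $\bigcup_{\xi<\delta}\mathcal I_\xi=\mathcal I$. Its length is a limit ordinal, since a last member would be equal to $\mathcal I$. Following Borodulin--Nadzieja and G{\l}\k{a}b, we let $\operatorname{cofin}(\mathcal I)$ be the least length of an exhausting chain for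 $\mathcal I$, if there is one.

\begin{lemma}\label{lem:basic}
Let $\mathcal I$ be a non-trivial $\sigma$-ideal.
\begin{enumerate}
\item[(1)] $\operatorname{add}(\mathcal I)$ is a regular uncountable cardinal.
\item[(2)] If $\operatorname{cofin}(\mathcal I)$ exists, it is a regular cardinal and $\operatorname{add}(\mathcal I)\le\operatorname{cofin}(\mathcal I)\le\operatorname{cof}(\mathcal I)$.
\item[(3)] If $\theta$ is regular and $\langle\mathcal I_\xi:\xi<\theta\rangle$ is a weakly increasing sequence of $\sigma$-ideals $\mathcal I_\xi\subsetneq\mathcal I$ with union $\mathcal I$, then deleting repetitions gives an exhausting chain of length $\theta$.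
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The singletons witness that $\theta=\operatorname{add}(\mathcal I)$ exists, and $\theta>\aleph_0$ because $\mathcal I$ is a $\sigma$-ideal. If $\theta$ were singular, we could split a witnessing family into $\operatorname{cf}(\theta)$ subfamilies of size $<\theta$. Their unions would be $\operatorname{cf}(\theta)<\theta$ members of $\mathcal I$ with union outside $\mathcal I$.

(2) A cofinal subsequence of an exhausting chain is an exhausting chain, so the least length $\delta$ equals $\operatorname{cf}(\delta)$. Fix a chain of length $\delta$. If $\delta<\operatorname{add}(\mathcal I)$, pick $A_\xi\in\mathcal I\setminus\mathcal I_\xi$ for $\xi<\delta$. The set $\bigcup_{\xi<\delta}A_\xi$ is in $\mathcal I$, hence in some $\mathcal I_\xi$, and then $A_\xi\in\mathcal I_\xi$, a contradiction. If $\mathcal B\subseteq\mathcal I$ is cofinal and $|\mathcal B|<\delta$, then by regularity $\mathcal B\subseteq\mathcal I_\xi$ for a single $\xi$, and then $\mathcal I_\xi=\mathcal I$, a contradiction.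

(3) Let $E$ be the set of $\xi<\theta$ with $\mathcal I_\xi\ne\mathcal I_\zeta$ for all $\zeta<\xi$. Every $\mathcal I_\xi$ equals $\mathcal I_\zeta$ for some $\zeta\in E$. If $E$ were bounded by $\gamma<\theta$, then $\mathcal I_\gamma$ would contain every $\mathcal I_\xi$ and would equal $\mathcal I$. So $E$ is cofinal in $\theta$ and has order type $\theta$.
\end{proof}

\begin{example}\label{ex:simple}
(a) Suppose $\operatorname{add}(\mathcal I)=\operatorname{cof}(\mathcal I)=\theta$. Let $\{B_\alpha:\alpha<\theta\}$ be cofinal in $\mathcal I$ and put $A_\alpha=\bigcup_{\beta\le\alpha}B_\beta\in\mathcal I$. The power sets $\mathcal P(A_\alpha)$ are $\sigma$-ideals, they increase, their union is $\mathcal I$, and each omits a singleton. By Lemma~\ref{lem:basic}, $\operatorname{cofin}(\mathcal I)=\theta$.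

(b) Let $\mathcal I$ be the ideal of countable sets, so $\operatorname{add}(\mathcal I)=\aleph_1$. Fix distinct points $z_\beta$ $(\beta<\omega_1)$ and let $\mathcal I_\alpha$ consist of the countable sets disjoint from $\{z_\beta:\beta\ge\alpha\}$. This is an exhausting chain of length $\omega_1$, so $\operatorname{cofin}(\mathcal I)=\operatorname{add}(\mathcal I)$ whatever the value of $\operatorname{cof}(\mathcal I)$. If the members of a chain were required to contain all singletons, this ideal would have no exhausting chain at all.
\end{example}

In both examples $\operatorname{cofin}$ takes the least value that Lemma~\ref{lem:basic} allows. Every non-trivial $\sigma$-ideal contains an increasing sequence of $\operatorname{add}(\mathcal I)$ many sets whose union leaves the ideal, and one may guess that such a sequence can always be converted into an exhausting chain, so that $\operatorname{cofin}=\operatorname{add}$ for both $\mathcal M$ and $\mathcal N$. The following question comes from Roslanowski and Shelah \cite{RS}.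

\begin{quote}
\emph{Let $\mathcal I$ be $\mathcal M$ or $\mathcal N$. Is it consistent that
$\operatorname{add}(\mathcal I)<\operatorname{cofin}(\mathcal I)<\operatorname{cof}(\mathcal I)$?}
\end{quote}

The guess is right for $\mathcal M$ and consistently wrong for $\mathcal N$.

\begin{theorem}[ZFC]\label{thm:meager}
$\operatorname{cofin}(\mathcal M)=\operatorname{add}(\mathcal M)$. More generally, for a regular uncountable cardinal $\theta$ the following are equivalent:
\begin{enumerate}
\item[(a)] $\mathcal M$ is the union of a strictly increasing sequence of length $\theta$ of proper $\sigma$-subideals;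
\item[(b)] there are $A_\alpha\in\mathcal M$ $(\alpha<\theta)$ such that $\{\alpha<\theta:A_\alpha\subseteq Y\}$ is bounded in $\theta$ for each $Y\in\mathcal M$.
\end{enumerate}
\end{theorem}

For directed orders $D$ and $E$ one writes $D\le_TE$ (Tukey reduction) if there is a map $D\to E$ under which the preimage of every bounded subset of $E$ is bounded in $D$. Condition (b) says exactly that $\theta\le_T(\mathcal M,\subseteq)$.

For an uncountable cardinal $\kappa$, $MA_{<\kappa}$ is the statement that for every ccc poset and every family of fewer than $\kappa$ dense subsets of it there is a filter meeting all members of the family.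

\begin{theorem}\label{thm:null}
Let $\aleph_1\le\kappa\le\lambda\le\mu$ be cardinals with $\kappa,\lambda$ regular, $\kappa<\mu$ and $\mu^{<\lambda}=\mu$. There is a ccc forcing extension in which
\[
\operatorname{add}(\mathcal N)=\kappa,\qquad\operatorname{cofin}(\mathcal N)=\lambda,\qquad\operatorname{cof}(\mathcal N)=2^{\aleph_0}=\mu .
\]
Moreover, in this extension $MA_{<\kappa}$ holds, $\operatorname{add}(\mathcal M)=\operatorname{cofin}(\mathcal M)=\kappa$, and for every regular $\theta\in[\kappa,\lambda)$ the ideal $\mathcal N$ is not even the union of an increasing sequence of length $\theta$ of proper (finitely additive) subideals.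
\end{theorem}

\begin{corollary}\label{cor:answer}
ZFC refutes $\operatorname{add}(\mathcal M)<\operatorname{cofin}(\mathcal M)$. It is consistent relative to ZFC that $\operatorname{add}(\mathcal N)=\aleph_1<\operatorname{cofin}(\mathcal N)=\aleph_2<\operatorname{cof}(\mathcal N)=\aleph_3$.
\end{corollary}

\begin{proof}
The first statement is part of Theorem~\ref{thm:meager}. For the second, apply Theorem~\ref{thm:null} over a model of GCH, where $\aleph_3^{\aleph_1}=\aleph_3$, with $(\kappa,\lambda,\mu)=(\aleph_1,\aleph_2,\aleph_3)$; a ccc extension has the same cardinals.
\end{proof}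

The difference between the two ideals is a difference of quantifiers. A typical meager set is defined by a condition ``for all but finitely many $n$'', and we shall see that such a set cannot be covered by countably many typical meager sets unless one of them covers it alone (Section~\ref{sec:meager}). A typical null set is defined by a condition ``for infinitely many $n$'', and such a set falls into two pieces along any partition of $\omega$ (Section~\ref{sec:codes}). The forcing of Section~\ref{sec:poset} exploits this freedom to destroy all chains of a given length, and Section~\ref{sec:preservation} shows that it does so without raising $\operatorname{add}(\mathcal N)$. The model is built in Section~\ref{sec:model}.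

Example~\ref{ex:simple}(b) shows that it can matter whether the members of a chain must contain all singletons. For our theorems it does not: all chains constructed in their proofs consist of $\sigma$-ideals containing all singletons, and the arguments that exclude chains never use singletons.

\section{From Tukey sequences to chains}\label{sec:tukey}

Let $\mathcal I$ be a non-trivial $\sigma$-ideal and $\theta$ a regular uncountable cardinal. A \emph{Tukey sequence} of length $\theta$ in $\mathcal I$ is a sequence $\langle A_\alpha:\alpha<\theta\rangle$ in $\mathcal I$ such that $\{\alpha:A_\alpha\subseteq Y\}$ is bounded in $\theta$ for each $Y\in\mathcal I$. This section isolates what is true for every ideal and what is left to be proved for a particular one.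

\begin{lemma}\label{lem:tukey}
\begin{enumerate}
\item[(1)] If $\mathcal I$ has an exhausting chain of length $\theta$, then it has a Tukey sequence of length $\theta$.
\item[(2)] $\mathcal I$ has a Tukey sequence of length $\operatorname{add}(\mathcal I)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Pick $A_\alpha\in\mathcal I\setminus\mathcal I_\alpha$. Let $Y\in\mathcal I$, say $Y\in\mathcal I_\xi$. If $A_\alpha\subseteq Y$, then $A_\alpha\in\mathcal I_\xi\setminus\mathcal I_\alpha$, so $\alpha<\xi$.

(2) Let $\theta=\operatorname{add}(\mathcal I)$ and let $B_\alpha\in\mathcal I$ $(\alpha<\theta)$ have union outside $\mathcal I$. Put $A_\alpha=\bigcup_{\beta\le\alpha}B_\beta$, a union of fewer than $\theta$ members of $\mathcal I$. A set containing $A_\alpha$ for cofinally many $\alpha$ contains $\bigcup_\beta B_\beta$, so it is not in $\mathcal I$.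
\end{proof}

For the converse of (1) we must produce $\sigma$-ideals. The next lemma removes the requirement that they increase.

\begin{lemma}\label{lem:criterion}
Suppose that $A_\alpha\in\mathcal I$ and $\sigma$-ideals $J_\alpha$ $(\alpha<\theta)$ are such that $A_\alpha\notin J_\alpha$ for all $\alpha$, and $\{\alpha:Y\notin J_\alpha\}$ is bounded in $\theta$ for each $Y\in\mathcal I$. Then $\mathcal I$ has an exhausting chain of length $\theta$. If all $J_\alpha$ contain all singletons, so do the members of the chain.
\end{lemma}

\begin{proof}
Put $\mathcal I_\xi=\mathcal I\cap\bigcap_{\xi\le\alpha<\theta}J_\alpha$ for $\xi<\theta$. An intersection of $\sigma$-ideals is a $\sigma$-ideal, and $\mathcal I_\xi$ grows with $\xi$. We have $A_\xi\in\mathcal I\setminus\mathcal I_\xi$. If $Y\in\mathcal I$, then $Y\in\mathcal I_\xi$ for any $\xi$ above $\{\alpha:Y\notin J_\alpha\}$. Now apply Lemma~\ref{lem:basic}(3).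
\end{proof}

Given a Tukey sequence $\langle A_\alpha:\alpha<\theta\rangle$, the first candidate for $J_\alpha$ is $\{Y:A_\alpha\not\subseteq Y\}$. It omits $A_\alpha$, it is closed under subsets, and the boundedness required in Lemma~\ref{lem:criterion} is the definition of a Tukey sequence. It fails only to be closed under unions: as soon as $A_\alpha$ has two points, it is the union of two proper subsets. So the task is to enlarge $A_\alpha$ to a set that is indecomposable in a suitable sense, and to find a $\sigma$-ideal $J_\alpha$ omitting it such that a set outside $J_\alpha$ can only be covered by a typical member of $\mathcal I$ that covers all of $A_\alpha$.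

\begin{remark}\label{rem:fails}
This task cannot be carried out for all ideals by a formal argument: the equivalence in Theorem~\ref{thm:meager} fails for $\mathcal N$ in every model of Theorem~\ref{thm:null} with $\kappa<\lambda$. There $\theta=\operatorname{add}(\mathcal N)=\kappa$ satisfies (b) for $\mathcal N$ by Lemma~\ref{lem:tukey}(2), while (a) fails for $\mathcal N$ and this $\theta$.
\end{remark}

\section{The meager ideal}\label{sec:meager}

For $t\in2^{<\omega}$ let $[t]$ be the set of $z\in2^\omega$ extending $t$. A \emph{pattern} is a pair $\pi=(x,\bar I)$ where $x\in2^\omega$ and $\bar I=\langle I_n:n<\omega\rangle$ is a partition of $\omega$ into consecutive finite intervals with $|I_n|\ge2$; the $I_n$ are the \emph{blocks} of $\pi$. A point $z$ \emph{matches $\pi$ at $n$} if $z{\restriction}I_n=x{\restriction}I_n$. Let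
\[
F^m_\pi=\{z\in2^\omega: z\text{ does not match }\pi\text{ at any }n\ge m\},\qquad M_\pi=\bigcup_{m<\omega}F^m_\pi .
\]
Thus $M_\pi$ is the set of points that match $\pi$ only finitely often. These are the typical meager sets.

\begin{lemma}\label{lem:patterns}
\begin{enumerate}
\item[(1)] Each $F^m_\pi$ is a nonempty closed nowhere dense set without isolated points. The set $M_\pi$ is meager and closed under finite modifications.
\item[(2)] Every meager set is contained in some $M_\pi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Identify $2^\omega$ with $\prod_n2^{I_n}$. Then $F^m_\pi$ is the product of the sets $2^{I_n}$ for $n<m$ and $2^{I_n}\setminus\{x{\restriction}I_n\}$ for $n\ge m$. All factors have at least three elements, so the product is nonempty, closed, and has no isolated points. It is nowhere dense because every $t\in2^{<\omega}$ has an extension that agrees with $x$ on some $I_n$ with $n\ge m$ and $\min I_n\ge|t|$. A finite modification changes only finitely many of the restrictions $z{\restriction}I_n$.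

(2) Let $Y\subseteq\bigcup_nH_n$ with $H_0\subseteq H_1\subseteq\cdots$ closed and nowhere dense. We choose $I_n$ and $x{\restriction}I_n$ recursively. Given $a=\min I_n$, list $2^a$ as $t_0,\dots,t_{N-1}$ and choose strings $\emptyset=s_0\subseteq s_1\subseteq\dots\subseteq s_N$ with $[t_j{}^\frown s_{j+1}]\cap H_n=\emptyset$ and $|s_N|\ge2$; this is possible because $H_n$ is closed and nowhere dense. Let $I_n=[a,a+|s_N|)$ and $x(a+i)=s_N(i)$. A point that matches $\pi$ at $n$ lies in some $[t_j{}^\frown s_N]$, so it is not in $H_n$. Hence $H_k\subseteq F^k_\pi$ for all $k$, and $Y\subseteq M_\pi$.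
\end{proof}

The indecomposability we are after is already visible for a cover by two sets.

\begin{example}\label{ex:two}
If $M_\pi\subseteq M_\rho\cup M_\sigma$, then $M_\pi\subseteq M_\rho$ or $M_\pi\subseteq M_\sigma$. Suppose not, and take $z_0\in M_\pi\setminus M_\rho$ and $z_1\in M_\pi\setminus M_\sigma$. So $z_0$ matches $\rho$ infinitely often, $z_1$ matches $\sigma$ infinitely often, and $z_0,z_1\in F^m_\pi$ for some $m$. Let $I_n$ be the blocks of $\pi$. Choose $m=l_0<l_1<\cdots$ so that the stretch $[\min I_{l_j},\min I_{l_{j+1}})$ contains a block of $\rho$ on which $z_0$ matches $\rho$ when $j$ is even, and a block of $\sigma$ on which $z_1$ matches $\sigma$ when $j$ is odd. Let $z$ copy $z_0$ on the even stretches and $z_1$ on the odd ones. On each block $I_n$ with $n\ge m$ the point $z$ agrees with $z_0$ or with $z_1$, so $z\in F^m_\pi$. But $z$ matches both $\rho$ and $\sigma$ infinitely often, so $z\notin M_\rho\cup M_\sigma$.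
\end{example}

The example uses two things: points of $M_\pi$ can be spliced at the endpoints of the blocks of $\pi$, and a generic splicing escapes every typical set that does not contain $M_\pi$. The word ``generic'' suggests the $\sigma$-ideal: Baire category inside the compact spaces $F^m_\pi$. Let
\[
J_\pi=\{Y\subseteq2^\omega: Y\cap F^m_\pi\text{ is meager in the space }F^m_\pi\text{ for every }m\}.
\]
This is a $\sigma$-ideal. It contains all singletons because the spaces $F^m_\pi$ have no isolated points; this is the only purpose of the requirement $|I_n|\ge2$ (if all blocks had length $1$, then $F^0_\pi$ would be a single point). By the Baire category theorem the nonempty compact space $F^0_\pi$ is not meager in itself, and $M_\pi\cap F^0_\pi=F^0_\pi$, so $M_\pi\notin J_\pi$.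

\begin{lemma}\label{lem:prime}
If $Y\subseteq M_\rho$ and $Y\notin J_\pi$, then $M_\pi\subseteq M_\rho$.
\end{lemma}

\begin{proof}
Let $\pi=(x,\bar I)$ and fix $m$ with $Y\cap F^m_\pi$ nonmeager in $F^m_\pi$. Since $Y\subseteq\bigcup_kF^k_\rho$, some closed set $F^k_\rho\cap F^m_\pi$ has nonempty interior in $F^m_\pi$. So there are $t\in2^{<\omega}$ and a point $w$ with
\[
w\in[t]\cap F^m_\pi\subseteq F^k_\rho .
\]
Let $z\in M_\pi$, say $z\in F^r_\pi$. Choose $l\ge\max(r,m)$ with $\min I_l\ge|t|$, and let $z'$ agree with $w$ below $\min I_l$ and with $z$ from $\min I_l$ on. For $m\le n<l$ we have $z'{\restriction}I_n=w{\restriction}I_n\ne x{\restriction}I_n$, and for $n\ge l$ we have $z'{\restriction}I_n=z{\restriction}I_n\ne x{\restriction}I_n$. Also $z'$ extends $t$. Hence $z'\in[t]\cap F^m_\pi\subseteq F^k_\rho\subseteq M_\rho$. Since $z$ is a finite modification of $z'$, Lemma~\ref{lem:patterns}(1) gives $z\in M_\rho$.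
\end{proof}

In particular, if $M_\pi\subseteq\bigcup_kM_{\rho_k}$, then some $M_{\rho_k}$ is outside the $\sigma$-ideal $J_\pi$ and therefore contains $M_\pi$. This is Example~\ref{ex:two} for countable covers.

\begin{proof}[Proof of Theorem~\ref{thm:meager}]
The implication (a)$\Rightarrow$(b) is Lemma~\ref{lem:tukey}(1). For (b)$\Rightarrow$(a), let $\langle A_\alpha:\alpha<\theta\rangle$ be a Tukey sequence in $\mathcal M$, and choose patterns $\pi_\alpha$ with $A_\alpha\subseteq M_{\pi_\alpha}$ by Lemma~\ref{lem:patterns}(2). We apply Lemma~\ref{lem:criterion} to the sets $M_{\pi_\alpha}\in\mathcal M$ and the $\sigma$-ideals $J_{\pi_\alpha}$. We know $M_{\pi_\alpha}\notin J_{\pi_\alpha}$. Given $Y\in\mathcal M$, choose $\rho$ with $Y\subseteq M_\rho$. By Lemma~\ref{lem:prime},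
\[
\{\alpha:Y\notin J_{\pi_\alpha}\}\subseteq\{\alpha:M_{\pi_\alpha}\subseteq M_\rho\}\subseteq\{\alpha:A_\alpha\subseteq M_\rho\},
\]
and the last set is bounded in $\theta$. So $\mathcal M$ has an exhausting chain of length $\theta$.

The cardinal $\operatorname{add}(\mathcal M)$ is regular and uncountable by Lemma~\ref{lem:basic}(1), and it satisfies (b) by Lemma~\ref{lem:tukey}(2). So it satisfies (a), which gives $\operatorname{cofin}(\mathcal M)\le\operatorname{add}(\mathcal M)$. The reverse inequality is Lemma~\ref{lem:basic}(2).
\end{proof}

\section{Null sets, slaloms and an obstruction to chains}\label{sec:codes}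

Let $\mathcal C_n$ be the countable set of clopen subsets of $2^\omega$ of measure at most $4^{-n}$, and let $\mathbb X=\prod_n\mathcal C_n$. A \emph{slalom} is a sequence $S$ with $S(n)\subseteq\mathcal C_n$ and $|S(n)|\le2^n$ for all $n$. For $x\in\mathbb X$ and a slalom $S$ put
\[
N_x=\{z:\exists^\infty n\ \ z\in x(n)\},\qquad Y_S=\Bigl\{z:\exists^\infty n\ \ z\in\bigcup S(n)\Bigr\}.
\]
Both sets are null by the Borel--Cantelli lemma, since $\sum_n4^{-n}$ and $\sum_n2^n4^{-n}$ converge. The gap between $4^{-n}$ and $2^{-n}$ is what allows a slalom to collect an unbounded number of sets $x(n)$ and still define a null set.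

A clopen set is a finite union of sets $[t]$, and we identify it with this finite description. Then $\mathcal C_n$, the measure of a clopen set and the inclusion between clopen sets are the same in all transitive models of set theory. The sets $N_x$ and $Y_S$ are evaluated afresh in each model, and the statement $z\in N_x$ has the same truth value in all models containing $z$ and $x$.

\begin{lemma}\label{lem:codes}
\begin{enumerate}
\item[(1)] Every null set is contained in some $N_x$.
\item[(2)] For $x^k\in\mathbb X$ $(k<\omega)$ let $x(n)=\bigcup_{k\le n}\bigl(x^k(2n+1)\cup x^k(2n+2)\bigr)$. Then $x\in\mathbb X$, and $N_{x^k}\subseteq N_x$ for all $k$, also in every outer model.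
\item[(3)] If $x(n)\in S(n)\cup S'(n)$ for almost all $n$, then $N_x\subseteq Y_S\cup Y_{S'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $Y$ be null and nonempty. For each $k$ cover $Y$ by countably many basic clopen sets of total measure $<2^{-k}$, and list all sets of all covers, with repetitions, as $\langle E_j:j<\omega\rangle$. Then $\sum_j\operatorname{Leb}(E_j)<\infty$, and each $z\in Y$ lies in $E_j$ for infinitely many $j$. Choose $j_0<j_1<\cdots$ with $\sum_{j\ge j_n}\operatorname{Leb}(E_j)\le4^{-n}$ and put $x(n)=\bigcup_{j_n\le j<j_{n+1}}E_j$.

(2) The measure of $x(n)$ is at most $(n+1)(4^{-2n-1}+4^{-2n-2})=\frac{5(n+1)}{16}\,16^{-n}\le4^{-n}$. Every $n'\ge2k+1$ has the form $2n+1$ or $2n+2$ with $n\ge k$, and then $x^k(n')\subseteq x(n)$. So a point lying in infinitely many $x^k(n')$ lies in infinitely many $x(n)$. The inclusions $x^k(n')\subseteq x(n)$ persist in outer models, and so does this argument.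

(3) If $z\in x(n)$ for infinitely many $n$, then for infinitely many $n$ we have $z\in\bigcup S(n)$ or $z\in\bigcup S'(n)$, and one of the two alternatives occurs infinitely often.
\end{proof}

\begin{example}\label{ex:split}
The analogue of Example~\ref{ex:two} fails for the sets $N_x$. For $A\subseteq\omega$ let $x_A(n)=x(n)$ if $n\in A$ and $x_A(n)=\emptyset$ otherwise. Then $N_x=N_{x_A}\cup N_{x_{\omega\setminus A}}$. Let $I_n$ be consecutive intervals with $|I_n|=2n+1$, let $x(n)$ be the set of $z$ that vanish on $I_n$, and let $A$ be infinite and coinfinite. The point that is $1$ on $I_n$ for $n\in A$ and $0$ elsewhere lies in $N_x\setminus N_{x_A}$, and exchanging $A$ with its complement gives a point of $N_x\setminus N_{x_{\omega\setminus A}}$.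
\end{example}

We now look for a property that excludes chains of a regular length $\theta$. A chain $\langle\mathcal I_\alpha:\alpha<\theta\rangle$ yields codes $x_\alpha$ with $N_{x_\alpha}\notin\mathcal I_\alpha$. The crude way to a contradiction is a single null set containing cofinally many $N_{x_\alpha}$. But if such a set exists for every sequence of $\theta$ codes, then $\mathcal N$ has no Tukey sequence of length $\theta$, and by Lemma~\ref{lem:tukey}(2) this is impossible for $\theta=\operatorname{add}(\mathcal N)$, a length that we have to exclude. Example~\ref{ex:split} suggests a weaker demand. It suffices to find $\gamma\le\alpha$ and \emph{two} sets in $\mathcal I_\gamma$ whose union contains $N_{x_\alpha}$. The chain is not known when the covering sets are produced, so we cannot control the stage at which they enter it. We therefore produce $\theta^+$ many null sets, so that $\theta^+$ of them lie in a single $\mathcal I_\gamma$, and we arrange that pairs from any such large subfamily cover $N_{x_\alpha}$ for unboundedly many $\alpha$.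

The assignment of indices $\alpha$ to pairs is a labeling of the edges of the complete graph on $\theta^+$. For an infinite cardinal $\theta$ fix injections $e_\eta:\eta\to\theta$ $(\eta<\theta^+)$ and put $h_\theta(\xi,\eta)=h_\theta(\eta,\xi)=e_\eta(\xi)$ for $\xi<\eta<\theta^+$.

\begin{lemma}\label{lem:label}
If $B\subseteq\theta^+$ has size $\theta^+$ and $\gamma<\theta$, then $h_\theta(\xi,\eta)\ge\gamma$ for some $\xi<\eta$ in $B$.
\end{lemma}

\begin{proof}
Pick $\eta\in B$ with $|B\cap\eta|=\theta$. The injection $e_\eta$ maps $B\cap\eta$ onto a set of size $\theta$, which is not contained in $\gamma$.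
\end{proof}

\begin{definition}\label{def:cover}
An \emph{edge cover} of $\bar x=\langle x_\alpha:\alpha<\theta\rangle\in\mathbb X^\theta$ is a family of slaloms $S_\xi$ $(\xi<\theta^+)$ such that for all $\xi<\eta<\theta^+$,
\[
x_{h_\theta(\xi,\eta)}(n)\in S_\xi(n)\cup S_\eta(n)\quad\text{for almost all }n .
\]
\end{definition}

In graph terms, each vertex carries a slalom, each edge carries a code $x_\alpha$, and at almost every level $n$ at least one endpoint of the edge stores $x_\alpha(n)$. Which endpoint does so may vary with $n$.

\begin{lemma}\label{lem:obstruction}
Let $\theta$ be regular and suppose that every $\bar x\in\mathbb X^\theta$ has an edge cover. Then $\mathcal N$ is not the union of an increasing sequence $\langle\mathcal I_\alpha:\alpha<\theta\rangle$ of ideals $\mathcal I_\alpha\subsetneq\mathcal N$.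
\end{lemma}

\begin{proof}
Suppose it is. For each $\alpha$ take a null set outside $\mathcal I_\alpha$ and cover it by some $N_{x_\alpha}$, using Lemma~\ref{lem:codes}(1); then $N_{x_\alpha}\notin\mathcal I_\alpha$. Let $\langle S_\xi:\xi<\theta^+\rangle$ be an edge cover of $\langle x_\alpha:\alpha<\theta\rangle$. Each $Y_{S_\xi}$ is null and so belongs to some $\mathcal I_\gamma$ with $\gamma<\theta$. By the pigeonhole principle there are $\gamma<\theta$ and $B\subseteq\theta^+$ of size $\theta^+$ with $Y_{S_\xi}\in\mathcal I_\gamma$ for all $\xi\in B$. By Lemma~\ref{lem:label} there are $\xi<\eta$ in $B$ with $\alpha:=h_\theta(\xi,\eta)\ge\gamma$. By Lemma~\ref{lem:codes}(3), $N_{x_\alpha}\subseteq Y_{S_\xi}\cup Y_{S_\eta}\in\mathcal I_\gamma\subseteq\mathcal I_\alpha$, a contradiction.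
\end{proof}

Only unions of two sets occur, which is why Theorem~\ref{thm:null} excludes chains of finitely additive ideals as well.

\section{Preserving strongly unbounded families}\label{sec:preservation}

While adding edge covers we have to keep $\operatorname{add}(\mathcal N)$ small and $\operatorname{cof}(\mathcal N)$ large. Both are achieved by one family in $\omega^\omega$. Write $f\le^*g$ if $f(k)\le g(k)$ for almost all $k$. The cardinal $\mathfrak b$ is the least size of a family in $\omega^\omega$ with no $\le^*$-upper bound, and $\mathfrak d$ is the least size of a $\le^*$-cofinal (\emph{dominating}) family. We use the following inequalities from Cicho\'n's diagram (Rothberger, Miller, Bartoszy\'nski; see \cite[Ch.~2]{BJ}):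
\begin{equation}\label{eq:cichon}
\operatorname{add}(\mathcal N)\le\operatorname{add}(\mathcal M)\le\mathfrak b,\qquad\mathfrak d\le\operatorname{cof}(\mathcal N).
\end{equation}

In this section $\kappa$ is regular and uncountable. A sequence $\langle c_i:i<\mu\rangle$ in $\omega^\omega$ is \emph{$\kappa$-strong} if $|\{i:c_i\le^*y\}|<\kappa$ for every $y\in\omega^\omega$.

\begin{lemma}\label{lem:bd}
If $\kappa<\mu$ and there is a $\kappa$-strong sequence of length $\mu$, then $\mathfrak b\le\kappa$ and $\mathfrak d\ge\mu$.
\end{lemma}

\begin{proof}
The family $\{c_i:i<\kappa\}$ has no upper bound. If $D$ is dominating, then $\mu=\bigcup_{y\in D}\{i:c_i\le^*y\}$, so $\mu\le|D|\cdot\kappa$, and $|D|\ge\mu$ because $\kappa<\mu$.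
\end{proof}

\subsection*{Forcing conventions}
Posets have a largest element, and $q\le p$ means that $q$ is stronger. A poset is \emph{ccc} if its antichains are countable. In a finite support iteration $\langle P_\epsilon,\dot Q_\epsilon:\epsilon<\delta\rangle$ we identify $P_\epsilon$ with the set of conditions of $P_\delta$ whose support is contained in $\epsilon$, and we write $G_\epsilon=G\cap P_\epsilon$. We use the following standard facts, where $V$ is the ground model.
\begin{enumerate}
\item[(F1)] A ccc poset preserves cardinals and cofinalities, and every countable subset of $V$ in the extension is contained in a set of $V$ that is countable in $V$.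
\item[(F2)] A finite support iteration of ccc posets is ccc. For $\epsilon<\delta$, $V[G_{\epsilon+1}]$ is a $\dot Q_\epsilon[G_\epsilon]$-generic extension of $V[G_\epsilon]$, and $V[G_\delta]$ is a ccc extension of $V[G_\epsilon]$. If $r\in P_\delta$, $t\in P_\epsilon$ and $t\le r{\restriction}\epsilon$, then $t^\frown r{\restriction}[\epsilon,\delta)$ is a condition below $t$ and $r$.
\item[(F3)] Let $P_\delta$ be as in (F2) with $\operatorname{cf}(\delta)>\omega$, and let $D\in V$ with $|D|<\operatorname{cf}(\delta)$. Every function $f:D\to V$ in $V[G_\delta]$ lies in $V[G_\epsilon]$ for some $\epsilon<\delta$. (For $d\in D$ take a maximal antichain of conditions deciding $\dot f(d)$. These antichains contain fewer than $\operatorname{cf}(\delta)$ conditions in total, so all lie in one $P_\epsilon$, and $f$ is computed from $G_\epsilon$.)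
\item[(F4)] If $\lambda$ is uncountable, $\mu^{<\lambda}=\mu$, and $P$ is ccc with a dense subset of size $\le\mu$, then $\mu^{<\lambda}=\mu$ holds in the extension. (A function $\nu\to\mu$ with $\nu<\lambda$ is determined by $\nu$ countable antichains in the dense set and the values they decide, and there are at most $\mu^{\nu\cdot\aleph_0}=\mu$ such data.)
\end{enumerate}

How can a poset destroy a $\kappa$-strong sequence? There must be a name $\dot y$ and conditions $p_i$, for $\kappa$ many $i$, forcing $c_i(k)\le\dot y(k)$ from a fixed point on. At some coordinate $k$ the values $c_i(k)$ are unbounded, while $\dot y(k)$ is a natural number, so along a suitable sequence only finitely many $p_i$ can enter the generic filter. The following notion forbids this.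

\begin{definition}
A subset $Q$ of a poset $P$ is \emph{Fr-linked} if for every sequence $\langle p_i:i<\omega\rangle$ in $Q$ there is $q\in P$ with $q\Vdash\exists^\infty i\ \,p_i\in\dot G$.
\end{definition}

Singletons are Fr-linked. An Fr-linked set contains no infinite antichain of $P$, since two members of a generic filter are compatible. Hence a poset that is a countable union of Fr-linked sets is ccc.

\begin{lemma}\label{lem:single}
If $P$ is ccc and $P=\bigcup_{j<\nu}Q_j$ with $\nu<\kappa$ and all $Q_j$ Fr-linked, then every $\kappa$-strong sequence remains $\kappa$-strong in the $P$-extension.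
\end{lemma}

\begin{proof}
Let $\langle c_i:i<\mu\rangle$ be $\kappa$-strong and suppose $p\Vdash$ ``$\dot y\in\omega^\omega$ and $|\{i:c_i\le^*\dot y\}|\ge\kappa$''. Let $Z$ be the set of $i$ such that some extension of $p$ forces $c_i\le^*\dot y$. Then $p$ forces $\{i:c_i\le^*\dot y\}\subseteq Z$, and $\kappa$ remains a cardinal by (F1), so $|Z|\ge\kappa$. For $\kappa$ many $i\in Z$ choose $p_i\le p$ and $m_i<\omega$ with $p_i\Vdash\forall k\ge m_i\ \,c_i(k)\le\dot y(k)$. Since $\kappa$ is regular and $\nu,\aleph_0<\kappa$, there are a set $X$ of size $\kappa$, $j<\nu$ and $m<\omega$ with $p_i\in Q_j$ and $m_i=m$ for all $i\in X$.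

If $\{c_i(k):i\in X\}$ were finite for each $k\ge m$, the function $k\mapsto\max_{i\in X}c_i(k)$ (with value $0$ below $m$) would dominate $\kappa$ many $c_i$ in the ground model. So there are $k\ge m$ and $i_l\in X$ $(l<\omega)$ with $c_{i_l}(k)\ge l$. Some $q$ forces $p_{i_l}\in\dot G$ for infinitely many $l$, and then $q$ forces $\dot y(k)\ge l$ for infinitely many $l$, which is absurd.
\end{proof}

\begin{lemma}\label{lem:limit}
Let $\langle P_\epsilon,\dot Q_\epsilon:\epsilon<\delta\rangle$ be a finite support iteration of ccc posets with $\delta$ a limit ordinal, and let $\langle c_i:i<\mu\rangle\in V$ be $\kappa$-strong in the $P_\epsilon$-extension for every $\epsilon<\delta$. Then it is $\kappa$-strong in the $P_\delta$-extension.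
\end{lemma}

\begin{proof}
If $\operatorname{cf}(\delta)>\omega$, every $y\in\omega^\omega$ of the $P_\delta$-extension lies in an intermediate extension by (F3), and there is nothing more to prove. So let $\delta=\sup_n\delta_n$ with $\delta_n<\delta$. Now new reals appear at stage $\delta$, and the idea is to replace such a real $y$ by a real $y'$ of an intermediate model that guesses a possible value of each $y(k)$.

Let $\dot y$ be a $P_\delta$-name forced by the largest condition to be in $\omega^\omega$, and suppose some condition forces $|\{i:c_i\le^*\dot y\}|\ge\kappa$. As in the first paragraph of the previous proof, there are $p_i$ and $m_i$, for $\kappa$ many $i$, with $p_i\Vdash\forall k\ge m_i\ \,c_i(k)\le\dot y(k)$. Supports are finite, so each $p_i$ lies in some $P_{\delta_n}$. Since $\kappa$ is regular and uncountable, there are $X=\{i_\beta:\beta<\kappa\}$ (enumerated without repetition), $m$, and $\epsilon=\delta_n$ such that $p_i\in P_\epsilon$ and $m_i=m$ for all $i\in X$.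

We claim that some condition in $P_\epsilon$ forces $|\{i\in X:p_i\in\dot G_\epsilon\}|=\kappa$. Otherwise the largest condition forces that $\{\beta:p_{i_\beta}\in\dot G_\epsilon\}$ has size $<\kappa$ and so is bounded in $\kappa$, which stays regular. Take a maximal antichain of conditions each deciding a bound. It is countable, so there is $\beta^*<\kappa$ such that $p_{i_\beta}\in\dot G_\epsilon$ is forced to fail for all $\beta\ge\beta^*$. But $p_{i_{\beta^*}}$ forces $p_{i_{\beta^*}}\in\dot G_\epsilon$.

Let $G$ be $P_\epsilon$-generic and contain such a condition. For each $k$ the set of $r{\restriction}\epsilon$, where $r\in P_\delta$ decides $\dot y(k)$, is dense in $P_\epsilon$. So in $V[G]$ we can define $y'(k)$ as the least $l$ such that some $r\in P_\delta$ with $r{\restriction}\epsilon\in G$ forces $\dot y(k)=l$. Let $i\in X$ with $p_i\in G$, let $k\ge m$, and let $r$ be a witness for $l=y'(k)$. Take $t\in G$ below $p_i$ and $r{\restriction}\epsilon$. By (F2), $t^\frown r{\restriction}[\epsilon,\delta)$ extends $p_i$ and $r$, so it forces $c_i(k)\le\dot y(k)=l$. Hence $c_i(k)\le y'(k)$. Thus $y'\in V[G]$ dominates $\kappa$ many $c_i$, contrary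 to the hypothesis on $P_\epsilon$.
\end{proof}

\section{Adding an edge cover}\label{sec:poset}

Fix an infinite cardinal $\theta$, a sequence $\bar x=\langle x_\alpha:\alpha<\theta\rangle$ in $\mathbb X$, and $h=h_\theta$. We want a poset that adds an edge cover of $\bar x$ and is a countable union of Fr-linked sets. A condition describes the first $n$ levels of finitely many slaloms and promises that all edges among its vertices are taken care of at all later levels.

A \emph{stem of length $n$} is a sequence $\langle a(k):k<n\rangle$ with $a(k)\subseteq\mathcal C_k$ and $|a(k)|\le2^k$. If $s$ assigns stems of length $>k$ to distinct $\xi,\eta<\theta^+$, we say that $s$ \emph{serves $\{\xi,\eta\}$ at $k$} if $x_{h(\xi,\eta)}(k)\in s(\xi)(k)\cup s(\eta)(k)$.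

\begin{definition}\label{def:poset}
A condition of $P(\bar x)$ is a triple $p=(n_p,u_p,s_p)$ where $n_p<\omega$, $u_p\subseteq\theta^+$, $|u_p|\le2^{n_p}$, and $s_p$ assigns to each $\xi\in u_p$ a stem $s_p(\xi)$ of length $n_p$. We let $q\le p$ if $n_q\ge n_p$, $u_q\supseteq u_p$, $s_q(\xi){\restriction}n_p=s_p(\xi)$ for $\xi\in u_p$, and $s_q$ serves every pair from $u_p$ at every $k\in[n_p,n_q)$.
\end{definition}

The relation is transitive. If $r\le q\le p$, a pair from $u_p$ is served by $s_r$ on $[n_p,n_q)$ because $s_r$ agrees with $s_q$ there, and on $[n_q,n_r)$ because it is a pair from $u_q$. The largest condition is $(0,\emptyset,\emptyset)$. For a finite $u\subseteq\theta^+$, $\xi\in u$ and $k<\omega$ let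
\[
D(u,\xi,k)=\{x_{h(\xi,\eta)}(k):\eta\in u\setminus\{\xi\}\}\subseteq\mathcal C_k .
\]
This is what $\xi$ must store at level $k$ in order to serve alone all pairs from $u$ that contain $\xi$. It has fewer than $|u|$ elements, so it is a legitimate value of a stem at level $k$ whenever $|u|\le2^k$. The bound $|u_p|\le2^{n_p}$ guarantees this for $u=u_p$ and all $k\ge n_p$.

\begin{lemma}\label{lem:adds}
$P(\bar x)$ adds an edge cover of $\bar x$, indexed by the $\theta^+$ of the ground model.
\end{lemma}

\begin{proof}
Given $p$ and $n'>n_p$, extend the stems by $s(\xi)(k)=D(u_p,\xi,k)$ for $\xi\in u_p$ and $k\in[n_p,n')$. Then $(n',u_p,s)\le p$. If $2^{n_p}\ge|u_p|+1$, which can be arranged by such an extension, then any $\xi\notin u_p$ can be added to $u_p$ with the stem of length $n_p$ that is constantly $\emptyset$; no new pair has to be served because the length is unchanged. So for each $\xi$ and $n$ the conditions $q$ with $\xi\in u_q$ and $n_q\ge n$ are dense. For a generic $G$, the stems $s_p(\xi)$ with $p\in G$ and $\xi\in u_p$ form a chain under end-extension, and their union $S_\xi$ is a slalom. Given $\xi<\eta$, take $p\in G$ with $\xi,\eta\in u_p$.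 For $k\ge n_p$ take $q\in G$ with $q\le p$ and $n_q>k$. Then $s_q$ serves $\{\xi,\eta\}$ at $k$, so $x_{h(\xi,\eta)}(k)\in S_\xi(k)\cup S_\eta(k)$.
\end{proof}

The next example compares $P(\bar x)$ with the poset that captures all $x_\alpha$ in one slalom, and contains the whole idea of Lemma~\ref{lem:linked}.

\begin{example}\label{ex:amalgam}
\emph{One slalom.} Let conditions be triples $(n,a,v)$ with $a$ a stem of length $n$ and $v\subseteq\theta$, $|v|\le2^n$, where an extension $(n',a',v')$ end-extends $a$, enlarges $v$, and has $x_\alpha(k)\in a'(k)$ for $\alpha\in v$ and $k\in[n,n')$. Let $p_i=(1,a,\{\alpha_i\})$ with the sets $x_{\alpha_i}(1)$ pairwise distinct. A common extension of three of the $p_i$ could be lengthened to length at least $2$, and then its stem would have three elements at level $1$. So no generic filter contains three of the $p_i$: the promises compete for the same two places.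

\emph{Edge covers.} In $P(\bar x)$ let $p_i=(1,\{\eta,\xi_i\},s_i)$ with distinct $\xi_i\ne\eta$ and $s_i(\eta)=a$ for all $i$. Let $q=(1,\{\eta\},\{(\eta,a)\})$ and let $r\le q$ be arbitrary. The stem $s_r(\eta)$ has been filled on $[1,n_r)$ without regard to $x_{h(\eta,\xi_i)}$, and it cannot be changed. But if $\xi_i\notin u_r$, then $r$ says nothing about the slalom at $\xi_i$, and $p_i$ determines it only at level $0$. Lengthen $r$ until there is room for one more vertex, and add $\xi_i$ with the stem that is $s_i(\xi_i)$ at level $0$ and $\{x_{h(\eta,\xi_i)}(k)\}$ at the levels $k\ge1$. The result extends $r$ and $p_i$. This works for all but finitely many $i$, so $q$ forces that infinitely many $p_i$ are in $\dot G$: each new promise brings its own storage space.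
\end{example}

In the example the stems at the common vertex $\eta$ had to agree: conditions of the same length with different stems at a common vertex are incompatible, and there are infinitely many stems of each positive length. So an Fr-linked piece should prescribe a stem for every vertex by a function $g$ on $\theta^+$, and countably many $g$ must suffice for all conditions. This is where $\theta^+\le2^{\aleph_0}$ is used.

\begin{lemma}\label{lem:linked}
If $\theta^+\le2^{\aleph_0}$, then $P(\bar x)$ is a countable union of Fr-linked sets; in particular it is ccc.
\end{lemma}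

\begin{proof}
Let $\Sigma$ be the countable set of all stems. Fix distinct $r_\xi\in2^\omega$ $(\xi<\theta^+)$, and let $\Gamma$ be the countable set of functions $g:\theta^+\to\Sigma$ of the form $g(\xi)=\varphi(r_\xi{\restriction}m)$ with $m<\omega$ and $\varphi:2^m\to\Sigma$. Every finite partial function from $\theta^+$ to $\Sigma$ extends to a member of $\Gamma$: take $m$ so large that the strings $r_\xi{\restriction}m$, for $\xi$ in the domain, are distinct. So $P(\bar x)$ is the union of the sets
\[
Q_{n,g}=\{p:n_p=n,\ s_p=g{\restriction}u_p\}\qquad(n<\omega,\ g\in\Gamma).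
\]
We show that $Q_{n,g}$ is Fr-linked. Let $p_i\in Q_{n,g}$ $(i<\omega)$ and $u_i=u_{p_i}$.

\emph{A $\Delta$-system.} Every sequence $\langle u_i:i<\omega\rangle$ of sets of size at most $N$ has an infinite $A\subseteq\omega$ and a set $R$ with $u_i\cap u_j=R$ for all $i\ne j$ in $A$. We argue by induction on $N$; for $N=0$ all sets are empty. If some point lies in $u_i$ for infinitely many $i$, restrict to these $i$, remove the point, apply the induction hypothesis, and put the point back. Otherwise each $u_i$ meets $u_j$ for only finitely many $j$, and we choose pairwise disjoint sets recursively. Apply this with $N=2^n$; this is the second use of the bound on $|u_p|$. As $R\subseteq u_i$ for $i\in A$, the triple $q=(n,R,g{\restriction}R)$ is a condition.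

\emph{Amalgamation.} Let $r\le q$ and $i_0<\omega$. We find $i\ge i_0$ and a common extension $r'$ of $r$ and $p_i$; by density, $q$ then forces $p_i\in\dot G$ for infinitely many $i$. The sets $u_i\setminus R$ $(i\in A)$ are pairwise disjoint and $u_r$ is finite, so there is $i\in A$ with $i\ge i_0$ and $(u_i\setminus R)\cap u_r=\emptyset$. Then $u_r\cup u_i$ is the disjoint union of $u_r\supseteq R$ and $u_i\setminus R$. Choose $n'\ge n_r$ with $2^{n'}\ge|u_r\cup u_i|$, and let $r'=(n',u_r\cup u_i,s')$, where $s'(\xi)(k)$ is given by the following table.
\[
\begin{array}{c|ccc}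
 & k<n & n\le k<n_r & n_r\le k<n'\\ \hline
\xi\in u_r & s_r(\xi)(k) & s_r(\xi)(k) & D(u_r,\xi,k)\\
\xi\in u_i\setminus R & g(\xi)(k) & D(u_i,\xi,k) & D(u_i,\xi,k)
\end{array}
\]
The entries have size at most $2^k$, since $|u_r|\le2^{n_r}$ and $|u_i|\le2^n$. So $r'$ is a condition. The first row shows $r'\le r$. For $r'\le p_i$, first compare stems below $n$: for $\xi\in R$ we have $s'(\xi){\restriction}n=s_r(\xi){\restriction}n=g(\xi)$ because $r\le q$, and for $\xi\in u_i\setminus R$ this is the first entry of the second row. Now take a pair from $u_i$ and $k\in[n,n')$. If the pair has a member in $u_i\setminus R$, that member serves it at $k$ by the second row. If the pair is from $R$, it is served for $k\in[n,n_r)$ because $r\le q$, and for $k\in[n_r,n')$ because $R\subseteq u_r$.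
\end{proof}

\section{The model}\label{sec:model}

We prove Theorem~\ref{thm:null}. Let $V$ be the ground model and $\kappa,\lambda,\mu$ as in the theorem. We first add a $\kappa$-strong sequence of length $\mu$, and then iterate in $\lambda$ blocks of length $\mu$. Each block starts with a Cohen real, which will make a chain of length $\lambda$ strictly increasing, and then handles all sequences of codes and all small ccc posets that existed at its beginning.

\subsection*{The intermediate ground model}
Let $W=V[\langle c_i:i<\mu\rangle]$ be the extension by the ccc poset of finite partial functions $\mu\times\omega\to\omega$, which adds $\mu$ distinct Cohen reals $c_i\in\omega^\omega$. A real $y\in\omega^\omega\cap W$ is decided by countably many conditions, so it lies in $V[\langle c_i:i\in C\rangle]$ for a countable $C\in V$. For $i\notin C$ the real $c_i$ is Cohen generic over this model, and for each $m$ the finite partial functions $s:\omega\to\omega$ with $s(k)>y(k)$ for some $k\ge m$ are dense; so $c_i\not\le^*y$. Hence $\{i:c_i\le^*y\}\subseteq C$, and $\langle c_i:i<\mu\rangle$ is $\kappa$-strong in $W$. By (F4), $\mu^{<\lambda}=\mu$ in $W$.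 Fix in $W$ the labelings $h_\theta$ for $\theta<\lambda$. They are used in all later models, where they are still given by injections $\eta\to\theta$ for $\eta<\theta^+$, since cardinals are preserved.

\subsection*{The iteration}
In $W$ we define a finite support iteration $\langle P_\epsilon,\dot Q_\epsilon:\epsilon<\mu\cdot\lambda\rangle$ of ccc posets of size at most $\mu$. Here $\mu\cdot\lambda$ is the ordinal product; it has size $\mu$ and, as $\lambda$ is regular, cofinality $\lambda$. Write $W_\epsilon$ for the $P_\epsilon$-extension of $W$ and $W^*=W_{\mu\cdot\lambda}$. We code the elements of the iterands by ordinals below $\mu$. Then the conditions whose coordinates are canonical names of ordinals are dense in $P_\epsilon$, and there are at most $\mu$ of them. By (F2) and (F4), in each $W_\epsilon$ with $\epsilon\le\mu\cdot\lambda$ we have $\mu^{<\lambda}=\mu$, and $2^{\aleph_0}=\mu$ because $\mu\le2^{\aleph_0}\le\mu^{\aleph_0}$.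

Let $\eta<\lambda$. In $W_{\mu\cdot\eta}$ consider
\begin{enumerate}
\item[(a)] all sequences $\bar x\in\mathbb X^\theta$ with $\theta$ a regular cardinal and $\kappa\le\theta<\lambda$;
\item[(b)] all posets whose underlying set is a cardinal $\nu<\kappa$.
\end{enumerate}
There are at most $\lambda\cdot\mu^{<\lambda}=\mu$ such objects, so we can list them, with repetitions, as $\langle o^\eta_\zeta:0<\zeta<\mu\rangle$. Let $Q_{\mu\cdot\eta}$ be Cohen forcing in the form $\bigcup_n\prod_{k<n}\mathcal C_k$, ordered by end-extension. For $0<\zeta<\mu$ and $\epsilon=\mu\cdot\eta+\zeta$, work in $W_\epsilon$: if $o^\eta_\zeta=\bar x$ is of type (a), let $Q_\epsilon=P(\bar x)$; if $o^\eta_\zeta$ is of type (b) and is ccc in $W_\epsilon$, let $Q_\epsilon=o^\eta_\zeta$; otherwise let $Q_\epsilon$ be trivial.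

In case (a) we have $\theta^+\le\lambda\le\mu=2^{\aleph_0}$ in $W_\epsilon$, so $|Q_\epsilon|\le\theta^+\le\mu$ and Lemma~\ref{lem:linked} applies. In the other cases $Q_\epsilon$ is ccc and has size $<\kappa$, so it is a union of fewer than $\kappa$ singletons. Thus every $Q_\epsilon$ is ccc and is a union of fewer than $\kappa$ Fr-linked sets. By induction on $\epsilon\le\mu\cdot\lambda$, with Lemma~\ref{lem:single} at successor steps and Lemma~\ref{lem:limit} at limits, $\langle c_i:i<\mu\rangle$ is $\kappa$-strong in every $W_\epsilon$, and in particular in $W^*$. The model $W^*$ is a ccc extension of $V$ in two steps. By (F3):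
\begin{enumerate}
\item[$(\dagger)$] every function in $W^*$ from a set $D\in W$ with $|D|<\lambda$ into $W$ lies in $W_{\mu\cdot\eta}$ for some $\eta<\lambda$.
\end{enumerate}
This applies to elements of $\mathbb X$, to sequences in $\mathbb X^\theta$ with $\theta<\lambda$ (functions on $\theta\times\omega$ with values in $\bigcup_k\mathcal C_k$), and to relations on cardinals below $\lambda$. From now on we work in $W^*$.

\subsection*{Cofinality, and the upper bound for additivity}
We have $2^{\aleph_0}=\mu$, and the sets $N_x$ are cofinal in $\mathcal N$, so $\operatorname{cof}(\mathcal N)\le\mu$. Lemma~\ref{lem:bd} gives $\mathfrak b\le\kappa$ and $\mathfrak d\ge\mu$. By \eqref{eq:cichon}, $\operatorname{cof}(\mathcal N)=\mu$ and $\operatorname{add}(\mathcal N)\le\operatorname{add}(\mathcal M)\le\kappa$.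

\subsection*{Martin's axiom and the lower bound for additivity}
Let $Q$ be a ccc poset on a cardinal $\nu<\kappa$ and $\mathcal D$ a family of fewer than $\kappa$ dense subsets of $Q$. Since $\kappa\le\lambda$, $(\dagger)$ gives $\eta<\lambda$ with $Q,\mathcal D\in W_{\mu\cdot\eta}$, so $Q=o^\eta_\zeta$ for some $\zeta$. An uncountable antichain of $Q$ in $W_{\mu\cdot\eta+\zeta}$ would remain one in $W^*$, so $Q$ is ccc in $W_{\mu\cdot\eta+\zeta}$ and was used as an iterand. Its generic filter meets every member of $\mathcal D$.

This suffices for $MA_{<\kappa}$. Given any ccc poset $P$ and a family $\mathcal D$ of fewer than $\kappa$ dense sets, a closure argument of length $\omega$ gives $Q\subseteq P$ of size at most $|\mathcal D|\cdot\aleph_0<\kappa$, containing the largest element, such that elements of $Q$ compatible in $P$ have a common extension in $Q$ and each $D\cap Q$ $(D\in\mathcal D)$ is dense in $Q$. Then $Q$ is ccc, and a filter on $Q$ meeting all $D\cap Q$ generates a filter on $P$ meeting all $D$. By the theorem of Martin and Solovay, $MA_{<\kappa}$ implies that a union of fewer than $\kappa$ null sets is null (for $\kappa=\aleph_1$ this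 is trivial). Hence $\operatorname{add}(\mathcal N)=\operatorname{add}(\mathcal M)=\kappa$, and $\operatorname{cofin}(\mathcal M)=\kappa$ by Theorem~\ref{thm:meager}.

\subsection*{A chain of length $\lambda$}
The models $W_{\mu\cdot\eta}$ stratify the codes of null sets. For $\eta<\lambda$ let
\[
\mathcal I_\eta=\{Y\subseteq2^\omega:Y\subseteq N_x\cup C\text{ for some }x\in\mathbb X\cap W_{\mu\cdot\eta}\text{ and some countable }C\subseteq2^\omega\}.
\]
The countable set $C$ is there only to include all singletons. Each $\mathcal I_\eta$ is closed under subsets and contained in $\mathcal N$, the sequence increases with the models, and its union is $\mathcal N$ by Lemma~\ref{lem:codes}(1) and $(\dagger)$.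

\emph{$\mathcal I_\eta$ is a $\sigma$-ideal.} Let $Y_k\subseteq N_{x^k}\cup C_k$ with $x^k\in\mathbb X\cap W_{\mu\cdot\eta}$ and $C_k$ countable. The sequence $\langle x^k:k<\omega\rangle$ need not be in $W_{\mu\cdot\eta}$. But $W^*$ is a ccc extension of $W_{\mu\cdot\eta}$ by (F2), so by (F1) there is a sequence $\langle y^j:j<\omega\rangle\in W_{\mu\cdot\eta}$ of elements of $\mathbb X$ in which every $x^k$ occurs. Lemma~\ref{lem:codes}(2), applied in $W_{\mu\cdot\eta}$, gives $x\in\mathbb X\cap W_{\mu\cdot\eta}$ with $N_{y^j}\subseteq N_x$ for all $j$ in $W^*$. So $\bigcup_kY_k\subseteq N_x\cup\bigcup_kC_k$.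

\emph{$\mathcal I_\eta\subsetneq\mathcal I_{\eta+1}$.} Let $c\in\mathbb X$ be the generic sequence added by $Q_{\mu\cdot\eta}$. Then $c\in W_{\mu\cdot(\eta+1)}$, so $N_c\in\mathcal I_{\eta+1}$. Let $z\in2^\omega\cap W_{\mu\cdot\eta}$. Any condition of $Q_{\mu\cdot\eta}$ can be extended by empty sets to an arbitrarily large length $n$, and then by $[z{\restriction}2n]\in\mathcal C_n$. By genericity $z\in c(n)$ for infinitely many $n$. Thus $2^\omega\cap W_{\mu\cdot\eta}\subseteq N_c$. Suppose $N_c\subseteq N_x\cup C$ with $x\in\mathbb X\cap W_{\mu\cdot\eta}$ and $C$ countable. In $W_{\mu\cdot\eta}$ the complement $Z$ of $N_x$ has measure one, so it is uncountable there, and it stays uncountable in $W^*$ because $\omega_1$ is preserved. But $Z\subseteq N_c\setminus N_x\subseteq C$, a contradiction. So $N_c\notin\mathcal I_\eta$.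

Hence $\langle\mathcal I_\eta:\eta<\lambda\rangle$ is an exhausting chain for $\mathcal N$, and $\operatorname{cofin}(\mathcal N)$ exists and is at most $\lambda$.

\subsection*{No shorter chain}
Let $\theta$ be regular with $\kappa\le\theta<\lambda$, and let $\bar x\in\mathbb X^\theta$. By $(\dagger)$, $\bar x\in W_{\mu\cdot\eta}$ for some $\eta<\lambda$, so $P(\bar x)=Q_\epsilon$ for some $\epsilon=\mu\cdot\eta+\zeta$. By Lemma~\ref{lem:adds}, $\bar x$ has an edge cover in $W_{\epsilon+1}$. It is still an edge cover in $W^*$, because $\theta^+$ and $h_\theta$ are unchanged and the condition in Definition~\ref{def:cover} refers only to the given sequences. By Lemma~\ref{lem:obstruction}, $\mathcal N$ is not the union of an increasing sequence of length $\theta$ of proper subideals. By Lemma~\ref{lem:basic}(2), $\operatorname{cofin}(\mathcal N)$ is a regular cardinal with $\operatorname{cofin}(\mathcal N)\ge\operatorname{add}(\mathcal N)=\kappa$. It is not in $[\kappa,\lambda)$ and it is at most $\lambda$, so $\operatorname{cofin}(\mathcal N)=\lambda$. This completes the proof of Theorem~\ref{thm:null}.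

\begin{remark}\label{rem:hyp}
The regularity of $\kappa$ and $\lambda$ is necessary by Lemma~\ref{lem:basic}; it is used in the preservation lemmas for $\kappa$ and in $(\dagger)$ for $\lambda$. The inequality $\kappa<\mu$ enters only through Lemma~\ref{lem:bd}, and $\mu^{<\lambda}=\mu$ only in counting: it lets one block of length $\mu$ handle all objects of types (a) and (b), and it keeps the continuum at $\mu$. The inequality $\lambda\le\mu$ gives $\theta^+\le2^{\aleph_0}$ in Lemma~\ref{lem:linked} and keeps the length of the iteration of size $\mu$. If $\kappa=\lambda$, there are no objects of type (a), and $\operatorname{cofin}(\mathcal N)=\operatorname{add}(\mathcal N)$ in the resulting model.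
\end{remark}

\begin{thebibliography}{9}

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory}.

\bibitem{RS}
Andrzej Roslanowski and Saharon Shelah, \emph{Around cofin}, arXiv:1304.5683 (2013).

\end{thebibliography}
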